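# The threshold $\mathtt h^{\mathrm{FP}}$ of LDPC ensembles over $\mathbb F_q$ at large degrees

## 1. Symmetric channels and their measures

Throughout, $q\ge 3$ is a prime power and $\log$ is the natural logarithm. Let
$$\mathcal P_q=\Big\{x=(x_b)_{b\in\mathbb F_q}:\ x_b\ge 0,\ \sum_b x_b=1\Big\},\qquad \mathrm{Ent}(z)=-\sum_b z_b\log z_b ,\qquad u=(1/q,\dots,1/q),$$
and let $e_0\in\mathcal P_q$ be the vertex with all mass at $0$. For $a\in\mathbb F_q$ and $g\in\mathbb F_q^*$ put
$$(x^{+a})_b=x_{b+a},\qquad (x^{\times g})_b=x_{g^{-1}b},\qquad (u'*v)_c=\sum_{s+t=c}u'_sv_t,\qquad x\odot y=\frac{(x_by_b)_b}{\sum_b x_by_b}.$$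
In terms of random variables: if $X\sim x$, then $X-a\sim x^{+a}$ and $gX\sim x^{\times g}$, and the sum of independent variables with laws $u',v$ has law $u'*v$. For $q=3$ and $x=(0.5,0.3,0.2)$ we get $x^{+1}=(0.3,0.2,0.5)$ and $x^{\times 2}=(0.5,0.2,0.3)$. Two rules follow from the definitions: $(x^{\times g})^{\times h}=x^{\times gh}$ and $u'^{+a}*v=(u'*v)^{+a}$.

**Definition (QMSC and channel measure).** Consider a memoryless channel with input $X\in\mathbb F_q$ and output $Y$ in a standard Borel space, and let $x(Y)\in\mathcal P_q$ be the posterior of $X$ given $Y$ under uniform input. The channel is a $q$-ary-input memoryless symmetric channel (QMSC) if, for every $a$, the law of $x(Y)^{+a}$ given $X=a$ equals the law of $x(Y)$ given $X=0$. This common law $\mathsf c$ is the channel measure. $\mathcal X_q$ is the set of all probability measures on $\mathcal P_q$ that arise in this way. For $\mathsf a\in\mathcal X_q$ put $H(\mathsf a)=\int \mathrm{Ent}\,d\mathsf a$; since $\mathrm{Ent}$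 is shift-invariant, this equals $H(X\mid Y)$. Let $\Delta_\infty$ and $\Delta_0$ be the point masses at $e_0$ and at $u$.

From now on inputs are uniform unless we condition on them.

**Example A (erasure).** The output is $X$ with probability $1-\epsilon$ and the symbol $?$ with probability $\epsilon$. The posterior is a vertex or $u$, and the measure is $\mathsf e_\epsilon=\epsilon\Delta_0+(1-\epsilon)\Delta_\infty$, with $H(\mathsf e_\epsilon)=\epsilon\log q$.

**Example B (symmetric errors).** The output is $X$ with probability $1-p$ and each other symbol with probability $p/(q-1)$, where $0\le p\le (q-1)/q$. The posterior has mass $1-p$ at $Y$ and $p/(q-1)$ elsewhere. Here $H=-p\log p-(1-p)\log(1-p)+p\log(q-1)$.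

**Example C (a coset over $\mathbb F_4$).** The output is the coset $X+\{0,1\}$. Given $X=a$ the posterior is uniform on $a+\{0,1\}$, and shifting it by $+a$ gives the uniform law on $\{0,1\}$. So this is a QMSC. Its measure $\mathsf k$ is the point mass at the uniform law on $\{0,1\}$, and $H(\mathsf k)=\log 2$.

## 2. Degradation and complete families

**Definition (degradation).** $\mathsf b$ is degraded with respect to $\mathsf a$, written $\mathsf a\succeq\mathsf b$, if there is a Markov chain $X\to Y_{\mathsf a}\to Y_{\mathsf b}$ in which the two outputs have channel measures $\mathsf a$ and $\mathsf b$.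

For example $\mathsf e_{\epsilon}\succeq\mathsf e_{\epsilon'}$ when $\epsilon\le\epsilon'$: erase some of the surviving symbols. Also $\mathsf a\succeq\Delta_0$ for every $\mathsf a$.

**Definition (complete family).** A complete QMSC family $\{\mathsf c_{\mathtt h}\}_{\mathtt h\in[0,\log q]}$ ordered by degradation has exactly one QMSC with $H(\mathsf c_{\mathtt h})=\mathtt h$ for each $\mathtt h$, and $\mathsf c_{\mathtt h_1}\succeq\mathsf c_{\mathtt h_2}$ whenever $\mathtt h_1\le\mathtt h_2$.

The erasure channels form one, with $\mathsf c_{\mathtt h}=\mathsf e_{\mathtt h/\log q}$.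

## 3. The variable-node and check-node operations

**Definition (operations).** Let $x\sim\mathsf a$, $y\sim\mathsf b$ and $g_1,g_2,g_3$ uniform on $\mathbb F_q^*$, all independent. Then $\mathsf a\circledast\mathsf b$ is the law of $x\odot y$, and $\mathsf a\boxtimes\mathsf b$ is the law of $(x^{\times g_1}*y^{\times g_2})^{\times g_3}$. Powers $\mathsf a^{\circledast n}$, $\mathsf a^{\boxtimes n}$ are iterated operations, with $\mathsf a^{\circledast 0}=\Delta_0$.

These are the node operations for LDPC codes over $\mathbb F_q$ with i.i.d. uniform nonzero edge labels. The first combines two independent looks at the same symbol; the second describes what is known of a randomly weighted sum of two symbols.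

For erasures, $e_0\odot u=e_0$, $u\odot u=u$, and $u*z=u$ for every $z$, so
$$\mathsf e_\epsilon\circledast\mathsf e_{\epsilon'}=\mathsf e_{\epsilon\epsilon'},\qquad \mathsf e_\epsilon\boxtimes\mathsf e_{\epsilon'}=\mathsf e_{1-(1-\epsilon)(1-\epsilon')}.$$
For Example C, $\mathsf k\circledast\mathsf k=\mathsf k$. To find $\mathsf k\boxtimes\mathsf k$, note that $x^{\times g}$ is uniform on the line $g\{0,1\}$ and that $\mathbb F_4$ has three such lines. With probability $1/3$ the two random lines agree and the convolution is uniform on that line; with probability $2/3$ they differ and the convolution is $u$. So $H(\mathsf k\boxtimes\mathsf k)=\frac13\log2+\frac23\log4=\frac53\log 2$.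

**Definition ($\times$-invariance).** $\mathsf w\in\mathcal X_q$ is $\times$-invariant if, for $z\sim\mathsf w$, the vector $z^{\times g}$ has the same law as $z$ for every $g\in\mathbb F_q^*$.

Erasure measures are $\times$-invariant and $\mathsf k$ is not. But $\mathsf k\boxtimes\mathsf k$ is: it puts mass $\frac19$ on each of the three lines and $\frac23$ on $u$.

## 4. Density evolution, its potential, and $\mathtt h^{\mathrm{FP}}$

For integers $2\le d_l<d_r$ consider the $(d_l,d_r)$-regular LDPC ensemble over $\mathbb F_q$ with i.i.d. uniform nonzero labels. Its design rate is $R=1-d_l/d_r$. Write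
$$\lambda=d_l/d_r,\qquad \mathtt h_S=(1-R)\log q=\lambda\log q ,$$
the latter being the Shannon threshold.

**Definition (density evolution, potential, threshold).** Put $T(\mathsf x;\mathsf c)=\mathsf c\circledast(\mathsf x^{\boxtimes(d_r-1)})^{\circledast(d_l-1)}$ and
$$U_s(\mathsf x;\mathsf c)=d_l\,H(\mathsf x^{\boxtimes(d_r-1)})-d_l\Big(1-\frac1{d_r}\Big)H(\mathsf x^{\boxtimes d_r})-H\big(\mathsf c\circledast(\mathsf x^{\boxtimes(d_r-1)})^{\circledast d_l}\big).$$
Note $U_s(\Delta_\infty;\mathsf c)=0$. Let $\mathcal F(\mathsf c)=\{\mathsf x\in\mathcal X_q:\mathsf x=T(\mathsf x;\mathsf c),\ \mathsf x\ne\Delta_\infty\}$ be the set of nontrivial fixed points, let $\Delta E(\mathsf c)=\inf_{\mathsf x\in\mathcal F(\mathsf c)}U_s(\mathsf x;\mathsf c)$ with $\inf\emptyset=+\infty$, and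
$$\mathtt h^{\mathrm{FP}}(d_l,d_r,\{\mathsf c_{\mathtt h}\})=\sup\{\mathtt h\in[0,\log q]:\ \Delta E(\mathsf c_{\mathtt h})>0\}.$$

**Example D (erasure measures).** Let $\mathsf x=\mathsf e_\xi$, $\mathsf c=\mathsf e_\epsilon$, $v=1-\xi$ and $\eta=1-v^{d_r-1}$. By Section 3, $\mathsf x^{\boxtimes(d_r-1)}=\mathsf e_\eta$ and $T(\mathsf e_\xi;\mathsf e_\epsilon)=\mathsf e_{\epsilon\eta^{d_l-1}}$. Since $d_l(1-v^{d_r-1})-d_l(1-v^{d_r})=-d_l\xi v^{d_r-1}=-d_l\xi(1-\eta)$,
$$\frac{U_s(\mathsf e_\xi;\mathsf e_\epsilon)}{\log q}=\lambda(1-v^{d_r})-d_l\,\xi(1-\eta)-\epsilon\eta^{d_l}.\tag{1}$$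

The threshold is never negative. If $H(\mathsf c)=0$, the posterior is a.s. a vertex, and given $X=0$ its coordinate at $0$ is a.s. positive, so $\mathsf c_0=\Delta_\infty$. Then $T(\mathsf x;\Delta_\infty)=\Delta_\infty$ for all $\mathsf x$, so $\mathcal F(\mathsf c_0)=\emptyset$ and $\Delta E(\mathsf c_0)=+\infty>0$.

## 5. Does $\mathtt h^{\mathrm{FP}}(ka,kb)$ tend to $\frac ab\log q$?

For $d_l\ge3$ it is known that the BP thresholds of the standard and the improved spatially coupled $(d_l,d_r,w,L)$ ensembles over $\mathbb F_q$ converge to $\mathtt h^{\mathrm{FP}}$ (threshold saturation):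
$$\lim_{w\to\infty}\liminf_{L\to\infty}\mathtt h_c^{\mathrm{BP}}=\lim_{w\to\infty}\limsup_{L\to\infty}\mathtt h_c^{\mathrm{BP}}=\mathtt h^{\mathrm{FP}}(d_l,d_r,\{\mathsf c_{\mathtt h}\}).$$
So $\mathtt h^{\mathrm{FP}}$ is the number that decides how good these codes are. For $q=2$ it is known that $\mathtt h^{\mathrm{FP}}$ approaches the Shannon threshold as $d_l,d_r\to\infty$ with $d_l/d_r$ fixed. Jiaxin Lyu and Guanghui He, in "SC-LDPC Codes Over $\mathbb F_q$: Minimum Distance, Decoding Analysis and Threshold Saturation", arXiv:2512.24232 (2025), pose the case $q\ge3$ as open. The precise question: is it true, for every prime power $q\ge3$, every complete QMSC family over $\mathbb F_q$ ordered by degradation (fixed independently of the degrees) and all integers $1\le a<b$, that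
$$\lim_{k\to\infty}\mathtt h^{\mathrm{FP}}(ka,kb,\{\mathsf c_{\mathtt h}\})=\frac ab\log q\ ?$$
No assumption $0<\mathtt h^{\mathrm{FP}}<\log q$ is made. The answer is yes, with rates. To state them we need one scalar.

**Definition (Fourier energy).** Fix a nontrivial additive character $\psi$ of $\mathbb F_q$, and put $\chi_s(b)=\psi(sb)$, $\hat z(s)=\sum_bz_b\chi_s(b)$, and
$$M(\mathsf a)=\frac1{q-1}\sum_{s\ne0}\int|\hat z(s)|^2\,d\mathsf a(z)\in[0,1].$$

Recall that $\sum_s\psi(sb)=0$ for $b\ne0$. This gives Parseval, $\sum_b|v_b|^2=\frac1q\sum_s|\hat v(s)|^2$. Also $\hat u(s)=0$ for $s\ne0$, $\hat z(0)=1$ for $z\in\mathcal P_q$, and $\widehat{u'*v}=\hat u'\hat v$. Examples: $M(\mathsf e_\epsilon)=1-\epsilon$. In Example B, $|\hat z(s)|=1-p-\frac p{q-1}$ for $s\neq0$, so $M=(1-\frac{qp}{q-1})^2$. In Example C, $\hat z(s)=\frac{1+\psi(s)}2$; on $\mathbb F_4^*$ the character $\psi$ takes the value $1$ once and $-1$ twice, so $M(\mathsf k)=\frac13$.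

**Theorem 1.** (a) If $2\le d_l<d_r$, then $\mathtt h^{\mathrm{FP}}\le\lambda\log q$.
(b) If $3\le d_l<d_r$, then $\mathtt h^{\mathrm{FP}}\ge\lambda[\log q-(q-1)\varepsilon]$ with $\varepsilon=\dfrac{4\log(4q\,d_r^2)}{d_l-1}$.

For $(d_l,d_r)=(ka,kb)$ we have $\varepsilon\to0$, so Theorem 1 answers the question affirmatively, with a rate uniform over all families.

**Theorem 2 (sharp form).** Let $\mathsf c^*=\mathsf c_{\mathtt h_S}$ and $m_*=M(\mathsf c^*)$.

(i) For all $2\le d_l<d_r$: $\mathtt h^{\mathrm{FP}}\le\lambda H\big((\mathsf c^*)^{\boxtimes d_r}\big)\le\mathtt h_S-\frac\lambda2m_*^{d_r}$.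

(ii) Fix $a<b$, let $(d_l,d_r)=(ka,kb)$ and $\delta_k=\lambda\big(\log q-H((\mathsf c^*)^{\boxtimes kb})\big)$. There are $C,k_0$ depending only on $q,a,b$ such that for $k\ge k_0$
$$\delta_k\le\tfrac ab\log q-\mathtt h^{\mathrm{FP}}(ka,kb)\le\delta_k\big(1+Ck^2m_*^{kb/2}\big),\qquad \tfrac\lambda2m_*^{kb}\le\delta_k\le\lambda(q-1)m_*^{kb},\quad 0<m_*<1 .$$
So the gap to the Shannon threshold is asymptotically exactly $\delta_k$, and $\lim_k\frac1{kb}\log(\mathtt h_S-\mathtt h^{\mathrm{FP}})=\log M(\mathsf c_{\mathtt h_S})$.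

(iii) Along any sequence of pairs with $d_l\to\infty$ and $\log d_r=o(d_l)$, $\mathtt h^{\mathrm{FP}}/\mathtt h_S\to1$ uniformly over families. Conversely, for any family, $\mathtt h^{\mathrm{FP}}/\mathtt h_S\to1$ forces $d_l\to\infty$.

For erasures, $\mathtt h_S$ corresponds to $\epsilon=\lambda$, so $m_*=1-\lambda$ and $\delta_k=\lambda(1-\lambda)^{kb}\log q$. It is known that $\mathtt h\mapsto\Delta E(\mathsf c_{\mathtt h})$ is nonincreasing; neither this nor threshold saturation is used in the proofs.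

## 6. Fixed points among the erasure measures

Take the erasure family and look only at fixed points that are themselves erasure measures. The set $\mathcal F(\mathsf e_\epsilon)$ is defined by all of $\mathcal X_q$, so these computations do not decide $\mathtt h^{\mathrm{FP}}$ from below, but they show what happens.

**Degrees $(2,3)$.** Here $\eta=1-v^2=\xi(2-\xi)$, and a fixed point with $\xi>0$ satisfies $\xi=\epsilon\xi(2-\xi)$, that is $\epsilon=1/(2-\xi)$. Such $\xi\in(0,1]$ exists exactly for $\epsilon\in(\frac12,1]$. At it $\epsilon\eta^2=\xi\eta$, so (1) gives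
$$\frac{U_s}{\log q}=\tfrac23(1-v^3)-2(1-v)v^2-(1-v)(1-v^2)=-\tfrac13+v-v^2+\tfrac13v^3=-\tfrac13\xi^3<0 .$$
Hence $\Delta E(\mathsf e_\epsilon)<0$ for all $\epsilon>\frac12$, and $\mathtt h^{\mathrm{FP}}(2,3)\le\frac12\log q$, well below the Shannon value $\frac23\log q$. Small degrees do lose.

**Large degrees.** Let $d_l\ge3$ and let $\xi=\epsilon\eta^{d_l-1}>0$. Since $\eta\le d_r\xi$, we get $\xi\le(d_r\xi)^{d_l-1}$, so $\xi\ge d_r^{-(d_l-1)/(d_l-2)}\ge d_r^{-2}$. Feeding this back, $\eta\ge\xi^{1/(d_l-1)}\ge1-\frac{2\log d_r}{d_l-1}$. So at every nontrivial fixed point the check-node messages are almost completely erased.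

What does this say about $U_s$? The first attempt is to bound each term of (1) separately. The first term is at least $\lambda\eta$, the last is at least $-\epsilon$, and the middle one is at least $-d_l(1-\eta)$. The estimate on $\eta$ only bounds $d_l(1-\eta)$ by $\frac{2d_l}{d_l-1}\log d_r$, which grows. The attempt stops at exactly this factor $d_l$: the messages are within $O(\log d_r/d_l)$ of useless, and there are $d_l$ of them.

The way past is to use the fixed-point equation once more. Insert $\xi=\epsilon\eta^{d_l-1}$ in the middle term. Then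
$$d_l\,\eta^{d_l-1}(1-\eta)\le\sum_{j=0}^{d_l-1}\eta^j(1-\eta)=1-\eta^{d_l},$$
so $U_s/\log q\ge\lambda(1-v^{d_r})-\epsilon(1-\eta^{d_l})-\epsilon\eta^{d_l}=\lambda(1-v^{d_r})-\epsilon\ge\lambda\eta-\epsilon$. This is positive if $\epsilon<\lambda(1-\frac{2\log d_r}{d_l-1})$. In words: the last of $d_l$ looks at a symbol removes the least entropy, so $d_l$ times the last decrement is at most the total decrement.

For general measures no single parameter follows both operations. The proof uses two scalars: a Bhattacharyya parameter $Z$, multiplicative under $\circledast$, and the Fourier energy $M$, multiplicative under $\boxtimes$. The inequality $M\le4(1-Z)$ connects them. An entropy identity replaces the algebra that led to (1).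

## 7. Canonical form, operations, continuity

We use freely the chain rule for mutual information, data processing, and the following consequence.

**Rule (diminishing returns).** If $A$ and $B$ are conditionally independent given $(X,V)$, then
$$I(X;B\mid V)\ge I(X;B\mid V,A).\tag{2}$$
Indeed $I(X;B\mid V)=I(X,A;B\mid V)=I(A;B\mid V)+I(X;B\mid V,A)$. If $Y_0,\dots,Y_n$ are conditionally independent given $X$, the chain rule and (2) give
$$I(X;Y_1,\dots,Y_n\mid Y_0)\le\sum_{i=1}^nI(X;Y_i\mid Y_0).\tag{3}$$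

**Fact 1 (canonical form).** *Purpose: to replace a measure by a shift-invariant one.* For $\mathsf a\in\mathcal X_q$ let $\bar{\mathsf a}$ be the unconditional law of the posterior. By definition of a QMSC, given $X=a$ the posterior is distributed as $z^{+(-a)}$ with $z\sim\mathsf a$. So $\bar{\mathsf a}$ is the average of $\mathsf a$ over shifts; in particular it is shift-invariant. Writing $Z$ for the posterior, $P(X=0\mid Z)=E[P(X=0\mid Y)\mid Z]=Z_0$, so $P(Z\in A\mid X=0)=q\,E[1_A(Z)Z_0]$, that is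
$$d\mathsf a=q\,z_0\,d\bar{\mathsf a}.\tag{4}$$
Hence $z_0>0$ holds $\mathsf a$-a.s. Conversely, let $\mu$ be shift-invariant on $\mathcal P_q$, draw $z\sim\mu$ and $X\mid z\sim z$, and let the output be $z$. Then $P(X=a)=\int(z^{+a})_0\,d\mu=\int z_0\,d\mu$ does not depend on $a$, so $X$ is uniform. Moreover $\int f(z^{+a})\,qz_a\,d\mu=\int f(z^{+a})\,q(z^{+a})_0\,d\mu=\int f(z)\,qz_0\,d\mu$, so this is a QMSC with unconditional posterior law $\mu$. Shift-invariant functions, such as $\mathrm{Ent}$ and $|\hat z(s)|$, have equal integrals under $\mathsf a$ and $\bar{\mathsf a}$. Finally $\hat z(s)=E[\chi_s(X)\mid Y]$ for the posterior $z$.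

**Fact 2 (degradation).** *Purpose: to work with posteriors and glue realizations.* Let $X\to Y_{\mathsf a}\to Y_{\mathsf b}$ realize $\mathsf a\succeq\mathsf b$, with posteriors $z_{\mathsf a},z_{\mathsf b}$. The posterior is a sufficient statistic: $X$ and $Y_{\mathsf a}$ are independent given $z_{\mathsf a}$. So $X$ is independent of $(Y_{\mathsf a},Y_{\mathsf b})$ given $z_{\mathsf a}$, and $X\to z_{\mathsf a}\to z_{\mathsf b}$ is Markov. Thus degradation can always be realized by a kernel between canonical outputs. Composing kernels shows that $\succeq$ is transitive. Given several outputs that are conditionally independent given $X$, we may produce a degraded version of one of them from that output with fresh randomness. Since $P(X=\cdot\mid Y_{\mathsf a})=P(X=\cdot\mid Y_{\mathsf a},Y_{\mathsf b})$, we have the martingale property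
$$E[z_{\mathsf a}\mid Y_{\mathsf b}]=z_{\mathsf b}.\tag{5}$$
By data processing, $\mathsf a\succeq\mathsf b$ implies $H(\mathsf a)\le H(\mathsf b)$.

**Fact 3 (operations).** *Purpose: to read $\circledast$ and $\boxtimes$ as channels.*

$\mathsf a\circledast\mathsf b$ is the channel measure of $X\to(Y_{\mathsf a},Y_{\mathsf b})$ with outputs conditionally independent given $X$. The posterior is $x\odot y$, and given $X=a$ both posteriors are shifted by $-a$, which shifts $x\odot y$ by $-a$.

$\mathsf a\boxtimes\mathsf b$ is the channel measure of $S\to(Y_{\mathsf a},Y_{\mathsf b},g_1,g_2,g_3)$, where $S=g_3(g_1X_1+g_2X_2)$ with $X_1,X_2$ independent uniform. The posterior of $S$ is $(x^{\times g_1}*y^{\times g_2})^{\times g_3}$. Write $x=x'^{+(-X_1)}$ and $y=y'^{+(-X_2)}$, where $x'\sim\mathsf a$, $y'\sim\mathsf b$ are independent of the inputs. From $(x'^{+(-c)})^{\times g}=(x'^{\times g})^{+(-gc)}$, the posterior of $S$ is $\big((x'^{\times g_1}*y'^{\times g_2})^{\times g_3}\big)^{+(-S)}$. Given $S=0$ the shifts cancel; other values of $S$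 give shifts.

Since $(g_3g_1,g_3g_2)$ is a pair of independent uniform labels, $\mathsf a\boxtimes\mathsf b$ is the law of $x^{\times g}*y^{\times g'}$ with $g,g'$ i.i.d. uniform. Iterating, for $n\ge2$ a $\boxtimes$-product of $n$ factors is the law of $x_1^{\times g_1}*\dots*x_n^{\times g_n}$ with i.i.d. uniform labels, and this is $\times$-invariant because multiplying all labels by a fixed $g$ does not change their joint law. Both operations are commutative and associative. Both preserve $\succeq$: degrade one component with fresh randomness. Dropping $Y_{\mathsf b}$ shows $\mathsf a\circledast\mathsf b\succeq\mathsf a$. Finally $\Delta_0$ is neutral for $\circledast$, and $\Delta_0^{\boxtimes n}=\Delta_0$.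

**Fact 4 (continuity).** *Purpose: to pass to limits of iterates.* $\mathsf a_n\to\mathsf a$ weakly if and only if $\bar{\mathsf a}_n\to\bar{\mathsf a}$: averaging over shifts is continuous, and so is multiplying by $qz_0$ in (4). So $\mathcal X_q$ is closed: a weak limit $\mathsf a$ of measures $\mathsf a_n\in\mathcal X_q$ satisfies $d\mathsf a=qz_0\,d\mu$, where $\mu$ is its shift average, and Fact 1 applies. $H$ and $\boxtimes$ are weakly continuous because $\mathrm{Ent}$ and convolution are. For continuous $f$, by (4),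
$$\int f\,d(\mathsf a\circledast\mathsf b)=\iint f(x\odot y)\,q^2x_0y_0\,d\bar{\mathsf a}(x)\,d\bar{\mathsf b}(y).$$
The integrand is at most $q^2\|f\|_\infty\sum_bx_by_b$ in absolute value, so it extends continuously by $0$ to $\{\sum_bx_by_b=0\}$. Hence $\circledast$, $T(\cdot;\mathsf c)$ and $U_s(\cdot;\mathsf c)$ are weakly continuous.

## 8. Entropy duality between $\circledast$ and $\boxtimes$

**Lemma 1.** Let $\mathsf w\in\mathcal X_q$ be $\times$-invariant.
(a) $H(\mathsf a\boxtimes\mathsf w)+H(\mathsf a\circledast\mathsf w)=H(\mathsf a)+H(\mathsf w)$ for all $\mathsf a\in\mathcal X_q$.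
(b) If $\mathsf x\succeq\mathsf c$, realized by $X\to Y_{\mathsf x}\to Y_{\mathsf c}$, with $W$ an output of $\mathsf w$ independent of $(Y_{\mathsf x},Y_{\mathsf c})$ given $X$, then
$$H(\mathsf c\boxtimes\mathsf w)-H(\mathsf x\boxtimes\mathsf w)=I(Y_{\mathsf x};W\mid Y_{\mathsf c})\ge0 .$$
(c) In (b), $I(Y_{\mathsf x};W\mid Y_{\mathsf c})\le q\sqrt{M(\mathsf w)}\,\big(H(\mathsf c)-H(\mathsf x)\big)$.

The hypothesis in (a) matters. For $\mathsf a=\mathsf w=\mathsf k$ of Example C the left side is $\frac53\log2+\log2=\frac83\log2$ and the right side is $2\log2$.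

**Proof of (a).** *We split the uncertainty about a pair into that of the difference and the rest.* Let $X_1,X_2$ be independent uniform, observed through $\mathsf a,\mathsf w$ as $Y_1,Y_2$, and $S=X_1-X_2$. Then
$$H(\mathsf a)+H(\mathsf w)=H(S\mid Y_1,Y_2)+H(X_1\mid S,Y_1,Y_2).$$
First term: the posterior of $S$ is $x*y^{\times(-1)}$. Its entropy is invariant under separate shifts of $x$ and $y$, so the term is $E\,\mathrm{Ent}(x*y^{\times(-1)})$ with $x\sim\mathsf a$, $y\sim\mathsf w$. On the other side $H(\mathsf a\boxtimes\mathsf w)=E\,\mathrm{Ent}(x^{\times g_1}*y^{\times g_2})=E\,\mathrm{Ent}(x*y^{\times g_1^{-1}g_2})$, because $\times g_1^{-1}$ only permutes coordinates. By $\times$-invariance of $\mathsf w$ both equal $E\,\mathrm{Ent}(x*y)$.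

Second term: condition on $S=s$. Then $X_1$ is uniform, $X_2=X_1-s$, and $Y_1,Y_2$ are independent given $X_1$. The posterior of $X_1$ from $Y_2$ is $\tilde y_b=y_{b-s}$. Given $X_1=x_0$ we have $X_2=x_0-s$, and $\tilde y^{+x_0}=y^{+(x_0-s)}$ has law $\mathsf w$. So the channel $X_1\to(Y_1,Y_2)$ has measure $\mathsf a\circledast\mathsf w$, and the term is $H(\mathsf a\circledast\mathsf w)$. $\square$

**Proof of (b).** *We turn check-node entropies into mutual informations.* Since $H(\mathsf c\circledast\mathsf w)=H(\mathsf c)-I(X;W\mid Y_{\mathsf c})$, part (a) gives $H(\mathsf c\boxtimes\mathsf w)=H(\mathsf w)+I(X;W\mid Y_{\mathsf c})$, and likewise for $\mathsf x$. Next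
$$I(X;W\mid Y_{\mathsf c})=I(X,Y_{\mathsf x};W\mid Y_{\mathsf c})=I(Y_{\mathsf x};W\mid Y_{\mathsf c})+I(X;W\mid Y_{\mathsf x},Y_{\mathsf c}).$$
The first equality holds because $W$ is independent of $(Y_{\mathsf x},Y_{\mathsf c})$ given $X$. Given $Y_{\mathsf x}$, the variable $Y_{\mathsf c}$ is independent of $(X,W)$, so the last term is $I(X;W\mid Y_{\mathsf x})$. Subtract. $\square$

**Proof of (c).** *We compare $W$ with an erasure channel.* By (b) the quantity depends only on the measures, so take $W=w$ canonical, with law $qw_b\,d\bar{\mathsf w}$ given $X=b$. All $q$ of these laws dominate $q\min_bw_b\,d\bar{\mathsf w}$; call its mass $1-\alpha$. So $W$ can be generated from the output $E$ of an erasure channel with $E=X$ with probability $\alpha$ and $E=\,?$ otherwise: on $?$ draw from the normalized common part, on $E=b$ from the normalized remainder $(qw_b-q\min_{b'} w_{b'})\,d\bar{\mathsf w}/\alpha$. The erasure event is independent of $(X,Y_{\mathsf x},Y_{\mathsf c})$, so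
$$I(Y_{\mathsf x};W\mid Y_{\mathsf c})\le I(Y_{\mathsf x};E\mid Y_{\mathsf c})=\alpha\,I(Y_{\mathsf x};X\mid Y_{\mathsf c})=\alpha\,(H(\mathsf c)-H(\mathsf x)).$$
By Parseval $\|w-u\|_2^2=\frac1q\sum_{s\ne0}|\hat w(s)|^2$, hence
$$\alpha=\int\big(1-q\min_bw_b\big)d\bar{\mathsf w}\le q\int\|w-u\|_2\,d\bar{\mathsf w}\le q\Big(\frac{q-1}qM(\mathsf w)\Big)^{1/2}\le q\sqrt{M(\mathsf w)}.\qquad\square$$

## 9. Fourier energy and Bhattacharyya parameter

**Lemma 2.** (a) $M(\mathsf a\boxtimes\mathsf b)=M(\mathsf a)M(\mathsf b)$.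
(b) $\frac12M(\mathsf a)\le\log q-H(\mathsf a)\le\log(1+(q-1)M(\mathsf a))\le(q-1)M(\mathsf a)$.
(c) If $\mathsf x\succeq\mathsf c$, then $0\le M(\mathsf x)-M(\mathsf c)\le2(H(\mathsf c)-H(\mathsf x))$.
(d) $H(\mathsf a)\le F\big(\frac{q-1}q(1-M(\mathsf a))\big)$, where $F(t)=-t\log t-(1-t)\log(1-t)+t\log(q-1)$ is concave, and increasing on $[0,\frac{q-1}q]$ from $0$ to $\log q$.

As a check on (a): in Example C, $M(\mathsf k\boxtimes\mathsf k)=\frac13\cdot\frac13+\frac23\cdot0=\frac19=M(\mathsf k)^2$.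

**Proof of (a).** *The labels make the two frequencies independent.* We have $\widehat{z^{\times g}}(s)=\sum_cz_c\psi(sgc)=\hat z(sg)$. So for $s\ne0$ the transform of $(x^{\times g_1}*y^{\times g_2})^{\times g_3}$ at $s$ is $\hat x(sg_3g_1)\,\hat y(sg_3g_2)$. Given $g_3$, the two arguments are independent and uniform on $\mathbb F_q^*$, so the expected squared modulus is $M(\mathsf a)M(\mathsf b)$.

**Proof of (c).** *Energy increments are squared martingale differences.* By (5), $E[\hat z_{\mathsf x}(s)\mid Y_{\mathsf c}]=\hat z_{\mathsf c}(s)$. So $M(\mathsf x)-M(\mathsf c)$ is the average over $s\ne0$ of $E|\hat z_{\mathsf x}(s)-\hat z_{\mathsf c}(s)|^2\ge 0$. By $|\hat z_{\mathsf x}(s)-\hat z_{\mathsf c}(s)|\le\|z_{\mathsf x}-z_{\mathsf c}\|_1$ and Pinsker's inequality each of these is at most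
$$E\|z_{\mathsf x}-z_{\mathsf c}\|_1^2\le2E\,D(z_{\mathsf x}\|z_{\mathsf c})=2I(X;Y_{\mathsf x}\mid Y_{\mathsf c})=2(H(\mathsf c)-H(\mathsf x)).$$

**Proof of (b).** *Both bounds compare with $\Delta_0$.* The lower bound is (c) with $\mathsf c=\Delta_0$, where $M(\Delta_0)=0$ and $H(\Delta_0)=\log q$. For the upper bound, Jensen and Parseval give
$$\log q-\mathrm{Ent}(z)=\sum_bz_b\log(qz_b)\le\log\Big(q\sum_bz_b^2\Big)=\log\Big(1+\sum_{s\ne0}|\hat z(s)|^2\Big),$$
and Jensen over $z$ finishes; then $\log(1+t)\le t$.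

**Proof of (d).** *This is Fano with a quadratic error proxy.* Since $F'(t)=\log\frac{1-t}t+\log(q-1)$ decreases and vanishes at $t=\frac{q-1}q$, $F$ is as described; one checks $F(\frac{q-1}q)=\log q$. Grouping all symbols except the most likely one gives Fano's inequality $\mathrm{Ent}(z)\le F(1-\max_bz_b)$. As $\sum_bz_b^2\le\max_bz_b$ and $\sum_bz_b^2\ge\frac1q$, we have $1-\max_bz_b\le1-\sum_bz_b^2\le\frac{q-1}q$, so $\mathrm{Ent}(z)\le F(1-\sum_bz_b^2)$. By Parseval $\int(1-\sum_bz_b^2)\,d\mathsf a=1-\frac1q(1+(q-1)M(\mathsf a))=\frac{q-1}q(1-M(\mathsf a))$. Apply Jensen. $\square$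

**Definition (Bhattacharyya parameters).** For $b\ne0$ let
$$Z_b(\mathsf a)=\int\sqrt{z_b/z_0}\,d\mathsf a=\int q\sqrt{z_0z_b}\,d\bar{\mathsf a},\qquad Z(\mathsf a)=\frac1{q-1}\sum_{b\ne0}Z_b(\mathsf a).$$

The two forms agree by (4). Since $\sqrt{z_0z_b}\le\frac12(z_0+z_b)$ and $\int z_b\,d\bar{\mathsf a}=\frac1q$, we have $Z_b\le1$. Clearly $Z(\mathsf a)=0$ iff $\mathsf a=\Delta_\infty$. Example: $Z_b(\mathsf e_\epsilon)=\epsilon$.

**Lemma 3.** (a) $Z_b(\mathsf a\circledast\mathsf b)=Z_b(\mathsf a)Z_b(\mathsf b)$. (b) $(q-1)Z(\mathsf x^{\boxtimes n})\le(1+(q-1)Z(\mathsf x))^n-1$. (c) $M(\mathsf a)\le4(1-Z(\mathsf a))$.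

**Proof of (a).** *Ratios of coordinates multiply under $\odot$.* Indeed $(x\odot y)_b/(x\odot y)_0=x_by_b/(x_0y_0)$, and $x,y$ are independent.

**Proof of (b).** *A union bound over the ways of summing to $b$.* Let $y=x_1^{\times g_1}*\dots*x_n^{\times g_n}$. Then $y_0\ge\prod_i(x_i)_0$, and by subadditivity of the square root $\sqrt{y_b}\le\sum_{s_1+\dots+s_n=b}\prod_i\sqrt{(x_i^{\times g_i})_{s_i}}$. Divide and sum over $b\ne0$. The tuple $(0,\dots,0)$ never occurs, so
$$\sum_{b\ne0}\sqrt{y_b/y_0}\le\prod_i(1+R_i)-1,\qquad R_i=\sum_{c\ne0}\sqrt{(x_i)_c/(x_i)_0},$$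
where scaling by $g_i$ only permutes the terms of $R_i$. The $R_i$ are independent with mean $(q-1)Z(\mathsf x)$; take expectations.

**Proof of (c).** *Both sides measure a distance to $u$.* For $s\ne0$ put $\beta=\sum_a\sqrt{z_a/q}$. By Cauchy–Schwarz
$$|\hat z(s)|^2\le\|z-u\|_1^2\le\sum_a\big(\sqrt{z_a}-\sqrt{1/q}\big)^2\sum_a\big(\sqrt{z_a}+\sqrt{1/q}\big)^2=(2-2\beta)(2+2\beta)=4(1-\beta^2).$$
By shift invariance of $\bar{\mathsf a}$,
$$\int\beta^2d\bar{\mathsf a}=\frac1q\Big(1+\sum_{b\ne0}\int\sum_a\sqrt{z_az_{a+b}}\,d\bar{\mathsf a}\Big)=\frac1q\big(1+(q-1)Z(\mathsf a)\big).$$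
So $M(\mathsf a)\le\frac{4(q-1)}q(1-Z(\mathsf a))$. $\square$

## 10. Nontrivial fixed points have nearly useless check messages: the lower bound

Write $\mathsf y=\mathsf x^{\boxtimes(d_r-1)}$. Since $d_r-1\ge2$, $\mathsf y$ is $\times$-invariant. As $d_l(1-\frac1{d_r})=d_l-\lambda$ and $\mathsf x^{\boxtimes d_r}=\mathsf x\boxtimes\mathsf y$, the definition of $U_s$ and Lemma 1(a) give, for every $\mathsf x$,
$$\begin{aligned}U_s(\mathsf x;\mathsf c)&=\lambda H(\mathsf x^{\boxtimes d_r})-d_l\big[H(\mathsf x\boxtimes\mathsf y)-H(\mathsf y)\big]-H(\mathsf c\circledast\mathsf y^{\circledast d_l})\\&=\lambda H(\mathsf x^{\boxtimes d_r})-d_l\big[H(\mathsf x)-H(\mathsf x\circledast\mathsf y)\big]-H(\mathsf c\circledast\mathsf y^{\circledast d_l}).\end{aligned}\tag{6}$$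
This is the general form of (1). The separate-terms attempt of Section 6 would bound the bracket by $\log q-H(\mathsf y)$ and lose the same factor $d_l$. The next lemma avoids that.

**Lemma 4.** If $\mathsf x=T(\mathsf x;\mathsf c)$, then $U_s(\mathsf x;\mathsf c)\ge\lambda H(\mathsf x^{\boxtimes d_r})-H(\mathsf c)$.

**Proof.** *We show that the last check message is the least informative.* Let $Y_0$ be an output of $\mathsf c$ and $Y_1,Y_2,\dots$ outputs of $\mathsf y$, conditionally independent given $X$, and let $a_j=H(\mathsf c\circledast\mathsf y^{\circledast j})=H(X\mid Y_0,\dots,Y_j)$. By (2) and exchangeability of $Y_1,Y_2,\dots$,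
$$a_j-a_{j+1}=I(X;Y_{j+1}\mid Y_0,\dots,Y_j)\le I(X;Y_{j+1}\mid Y_0,\dots,Y_{j-1})=a_{j-1}-a_j .$$
At a fixed point $H(\mathsf x)=a_{d_l-1}$ and $H(\mathsf x\circledast\mathsf y)=a_{d_l}$. So (6) reads $U_s=\lambda H(\mathsf x^{\boxtimes d_r})-d_l(a_{d_l-1}-a_{d_l})-a_{d_l}$, and $d_l(a_{d_l-1}-a_{d_l})\le\sum_{j=0}^{d_l-1}(a_j-a_{j+1})=H(\mathsf c)-a_{d_l}$. $\square$

**Lemma 5.** Let $3\le d_l<d_r$ and let $\mathsf x\ne\Delta_\infty$ satisfy $\mathsf x=T(\mathsf x;\mathsf c)$. Then $M(\mathsf x)^{d_r-1}\le\varepsilon=\frac{4\log(4qd_r^2)}{d_l-1}$.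

**Proof.** *As for erasures: the fixed point cannot be too good, and this forces the check messages to be bad.* Since $\mathsf y$ is $\times$-invariant, $Z_b(\mathsf y)$ does not depend on $b\ne0$, so $Z_b(\mathsf y)=Z(\mathsf y)$. By Lemma 3(a), $Z_b(\mathsf x)=Z_b(\mathsf c)Z(\mathsf y)^{d_l-1}\le Z(\mathsf y)^{d_l-1}$; average over $b$. With $\zeta=Z(\mathsf x)>0$ this is $\zeta\le Z(\mathsf y)^{d_l-1}$.

If $d_r(q-1)\zeta\le1$, Lemma 3(b) and $e^t-1\le2t$ on $[0,1]$ give $(q-1)Z(\mathsf y)\le e^{d_r(q-1)\zeta}-1\le2d_r(q-1)\zeta$. So $\zeta\le(2d_r\zeta)^{d_l-1}$, and since $d_l\ge3$, $\zeta\ge(2d_r)^{-(d_l-1)/(d_l-2)}\ge(2d_r)^{-2}$. Otherwise $\zeta>\frac1{(q-1)d_r}$. In both cases $\zeta\ge(4qd_r^2)^{-1}$. (For $d_l=2$ the inequality would read $\zeta\le2d_r\zeta$, which says nothing.)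

Therefore $Z(\mathsf y)\ge\zeta^{1/(d_l-1)}\ge\exp\big(-\frac{\log(4qd_r^2)}{d_l-1}\big)\ge1-\frac{\log(4qd_r^2)}{d_l-1}$. By Lemma 2(a) and Lemma 3(c), $M(\mathsf x)^{d_r-1}=M(\mathsf y)\le4(1-Z(\mathsf y))\le\varepsilon$. $\square$

**Proof of Theorem 1(b).** *We combine: $\mathsf x^{\boxtimes d_r}$ has nearly full entropy.* Let $\mathsf x\in\mathcal F(\mathsf c_{\mathtt h})$. By Lemma 4, Lemma 2(a,b) and $M(\mathsf x)^{d_r}\le M(\mathsf x)^{d_r-1}\le\varepsilon$,
$$U_s(\mathsf x;\mathsf c_{\mathtt h})\ge\lambda\log q-\lambda(q-1)M(\mathsf x)^{d_r}-\mathtt h\ge\lambda[\log q-(q-1)\varepsilon]-\mathtt h .$$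
So $\Delta E(\mathsf c_{\mathtt h})>0$ whenever $0\le\mathtt h<\lambda[\log q-(q-1)\varepsilon]$. If the bracket is $\le0$, the claim follows from $\mathtt h^{\mathrm{FP}}\ge0$ (Section 4). $\square$

## 11. The potential descends along density evolution: the upper bound

To bound $\mathtt h^{\mathrm{FP}}$ from above we need a fixed point with negative potential. A natural test point is $\mathsf x=\mathsf c$: with $\mathsf y=\mathsf c^{\boxtimes(d_r-1)}$, (3) gives
$$H(\mathsf c)-H(\mathsf c\circledast\mathsf y^{\circledast d_l})=I(X;Y_1,\dots,Y_{d_l}\mid Y_0)\le\sum_iI(X;Y_i\mid Y_0)=d_l[H(\mathsf c)-H(\mathsf c\circledast\mathsf y)],$$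
and inserting this in (6) yields
$$U_s(\mathsf c;\mathsf c)\le\lambda H(\mathsf c^{\boxtimes d_r})-H(\mathsf c).\tag{7}$$
This is negative as soon as $H(\mathsf c)>\lambda\log q$. But $\mathsf c$ need not be a fixed point, and $\Delta E$ is an infimum over fixed points only. So we run density evolution from $\mathsf c$ and show that the potential does not increase on the way.

**Lemma 6 (descent).** If $\mathsf x'=T(\mathsf x;\mathsf c)\succeq\mathsf x$, then $U_s(\mathsf x';\mathsf c)\le U_s(\mathsf x;\mathsf c)$.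

**Proof.** Put $d=d_r$, $\mathsf y=\mathsf x^{\boxtimes(d-1)}$, $\mathsf y'=\mathsf x'^{\boxtimes(d-1)}\succeq\mathsf y$. We separate the two roles of $\mathsf x$ in (6): for $\times$-invariant $\mathsf v$ let
$$\Phi(\mathsf x,\mathsf v)=\lambda H(\mathsf x^{\boxtimes d})-H(\mathsf c\circledast\mathsf v^{\circledast d_l})+d_l[H(\mathsf x\circledast\mathsf v)-H(\mathsf x)] .$$
By (6), $U_s(\mathsf x;\mathsf c)=\Phi(\mathsf x,\mathsf y)$ and $U_s(\mathsf x';\mathsf c)=\Phi(\mathsf x',\mathsf y')$.

**Step 1: $\Phi(\mathsf x',\mathsf y)\le\Phi(\mathsf x,\mathsf y)$.** *This step improves the variable-to-check message.* By Lemma 1(a), $H(\mathsf x\circledast\mathsf y)-H(\mathsf x)=H(\mathsf y)-H(\mathsf x\boxtimes\mathsf y)$, and the same for $\mathsf x'$. With $\lambda=d_l/d$, the difference $\Phi(\mathsf x',\mathsf y)-\Phi(\mathsf x,\mathsf y)$ equals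
$$d_l\Big\{[H(\mathsf x\boxtimes\mathsf y)-H(\mathsf x'\boxtimes\mathsf y)]-\tfrac1d[H(\mathsf x^{\boxtimes d})-H(\mathsf x'^{\boxtimes d})]\Big\}.$$
Let $\mathsf w_j=\mathsf x^{\boxtimes(d-1-j)}\boxtimes\mathsf x'^{\boxtimes j}$ for $0\le j\le d-1$ (a product of $d-1$ factors). These are $\times$-invariant, $\mathsf w_0=\mathsf y$, and $\mathsf w_j\succeq\mathsf w_0$. Replacing the factors one at a time,
$$H(\mathsf x^{\boxtimes d})-H(\mathsf x'^{\boxtimes d})=\sum_{j=0}^{d-1}[H(\mathsf x\boxtimes\mathsf w_j)-H(\mathsf x'\boxtimes\mathsf w_j)].\tag{8}$$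
By Lemma 1(b) the $j$-th term is $I(Y_{\mathsf x'};W_j\mid Y_{\mathsf x})$. Generating $W_0$ from $W_j$ with fresh randomness, data processing shows this is at least $I(Y_{\mathsf x'};W_0\mid Y_{\mathsf x})=H(\mathsf x\boxtimes\mathsf y)-H(\mathsf x'\boxtimes\mathsf y)$. So the brace is $\le0$.

**Step 2: $\Phi(\mathsf x',\mathsf y')\le\Phi(\mathsf x',\mathsf y)$.** *This step improves the check-to-variable message.* The difference $\Phi(\mathsf x',\mathsf y')-\Phi(\mathsf x',\mathsf y)$ is
$$[H(\mathsf c\circledast\mathsf y^{\circledast d_l})-H(\mathsf c\circledast\mathsf y'^{\circledast d_l})]-d_l[H(\mathsf x'\circledast\mathsf y)-H(\mathsf x'\circledast\mathsf y')].$$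
Let $\mathsf v_j=\mathsf c\circledast\mathsf y^{\circledast(d_l-1-j)}\circledast\mathsf y'^{\circledast j}$ for $0\le j\le d_l-1$. Then $\mathsf v_0=T(\mathsf x;\mathsf c)=\mathsf x'$ and $\mathsf v_j\succeq\mathsf v_0$. Let $X\to Y'\to Y$ and $X\to V_j\to V_0$ be conditionally independent given $X$. Telescoping, the first bracket is
$$\sum_{j=0}^{d_l-1}[H(\mathsf v_j\circledast\mathsf y)-H(\mathsf v_j\circledast\mathsf y')]=\sum_{j=0}^{d_l-1}I(X;Y'\mid V_j,Y),$$
because $H(X\mid V_j,Y',Y)=H(X\mid V_j,Y')$. Given $(X,V_0,Y)$, the variables $V_j$ and $Y'$ are independent, so by (2)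
$$I(X;Y'\mid V_0,Y)\ge I(X;Y'\mid V_0,V_j,Y)=I(X;Y'\mid V_j,Y),$$
the last equality because $V_0$ is independent of $(X,Y',Y)$ given $V_j$. The left side is $H(\mathsf x'\circledast\mathsf y)-H(\mathsf x'\circledast\mathsf y')$. So each of the $d_l$ terms is at most this number, and the difference is $\le0$. $\square$

**Proposition 7.** Let $2\le d_l<d_r$. If $\lambda H(\mathsf c^{\boxtimes d_r})<H(\mathsf c)$, then $\Delta E(\mathsf c)<0$.

**Proof.** **Step 1: a monotone sequence.** *We set up iterates to which Lemma 6 applies.* Let $\mathsf x_1=\mathsf c=T(\Delta_0;\mathsf c)$ and $\mathsf x_{n+1}=T(\mathsf x_n;\mathsf c)$. Then $\mathsf x_2=\mathsf c\circledast(\cdots)\succeq\mathsf c=\mathsf x_1$, and since $T(\cdot;\mathsf c)$ preserves $\succeq$, $\mathsf x_{n+1}\succeq\mathsf x_n$ for all $n$.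

**Step 2: convergence.** *We need a limit in $\mathcal X_q$.* For convex continuous $f$, (5) and Jensen show that $\int f\,d\bar{\mathsf x}_n$ is nondecreasing in $n$; it is bounded, hence convergent. Every polynomial is a difference of convex continuous functions on $\mathcal P_q$ (add and subtract a large multiple of $\sum_bz_b^2$), so such differences are dense in $C(\mathcal P_q)$. Hence $\int f\,d\bar{\mathsf x}_n$ converges for every continuous $f$, that is, $\bar{\mathsf x}_n$ converges weakly. By Fact 4, $\mathsf x_n\to\mathsf x_\infty\in\mathcal X_q$ and $T(\mathsf x_\infty;\mathsf c)=\mathsf x_\infty$.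

**Step 3: the sign.** *We compare the limit with the starting point.* By Lemma 6, continuity of $U_s$, and (7),
$$U_s(\mathsf x_\infty;\mathsf c)=\lim_nU_s(\mathsf x_n;\mathsf c)\le U_s(\mathsf c;\mathsf c)\le\lambda H(\mathsf c^{\boxtimes d_r})-H(\mathsf c)<0=U_s(\Delta_\infty;\mathsf c).$$
Hence $\mathsf x_\infty\ne\Delta_\infty$, so $\mathsf x_\infty\in\mathcal F(\mathsf c)$ and $\Delta E(\mathsf c)<0$. $\square$

**Proof of Theorem 1(a) and Theorem 2(i).** *We apply the proposition in contrapositive form.* Suppose $\Delta E(\mathsf c_{\mathtt h})>0$. By Proposition 7, $\mathtt h\le\lambda H(\mathsf c_{\mathtt h}^{\boxtimes d_r})\le\lambda\log q=\mathtt h_S$. Taking the supremum gives Theorem 1(a). Since $\mathtt h\le\mathtt h_S$, we have $\mathsf c_{\mathtt h}\succeq\mathsf c^*$, so $H(\mathsf c_{\mathtt h}^{\boxtimes d_r})\le H((\mathsf c^*)^{\boxtimes d_r})$ and $\mathtt h\le\lambda H((\mathsf c^*)^{\boxtimes d_r})$. The second inequality of (i) is Lemma 2(a,b). $\square$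

**The limit.** *We insert $d_l=ka$, $d_r=kb$.* For $k\ge3$ we have $ka\ge3$ and
$$\tfrac ab\Big[\log q-(q-1)\frac{4\log(4qk^2b^2)}{ka-1}\Big]\le\mathtt h^{\mathrm{FP}}(ka,kb,\{\mathsf c_{\mathtt h}\})\le\tfrac ab\log q ,$$
so $\lim_{k\to\infty}\mathtt h^{\mathrm{FP}}(ka,kb,\{\mathsf c_{\mathtt h}\})=\frac ab\log q$. The question of Section 5 is answered affirmatively.

## 12. The exact size of the gap: Theorem 2(ii)

Theorem 1(b) leaves a gap of order $(\log k)/k$, while (i) only forces an exponentially small one. To close this we split the fixed points by entropy. Those of small entropy have potential bounded away from $0$. Those of large entropy are so close to the channel that Lemma 4 is nearly sharp. The first case needs one more estimate.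

**Lemma 8.** For $d\ge3$ and $m=M(\mathsf x)$: $0\le H(\mathsf x^{\boxtimes d})-H(\mathsf x^{\boxtimes(d-1)})\le\frac{2(q-1)}d\,m^{(d-1)/2}$.

**Proof.** *The entropy of a sum is concave in the number of terms.* Let $H_n=H(\mathsf x^{\boxtimes n})=E\,\mathrm{Ent}(z_1*\dots*z_n)$ with $z_i$ i.i.d. copies of $x^{\times g}$. For independent $A,B,C$ in $\mathbb F_q$, data processing $I(A;A+B+C)\le I(A;A+B)$ says, with $\mathrm{Ent}$ of a variable meaning that of its law,
$$\mathrm{Ent}(A+B+C)-\mathrm{Ent}(B+C)\le\mathrm{Ent}(A+B)-\mathrm{Ent}(B).$$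
Take $A\sim z_n$, $B\sim z_1*\dots*z_{n-1}$, $C\sim z_{n+1}$ and average: $H_{n+1}-H_n\le H_n-H_{n-1}$ for $n\ge2$. So the increments are nonincreasing. With $j=\lfloor d/2\rfloor\ge1$, Lemma 2(a,b) and $j\ge(d-1)/2$,
$$H_d-H_{d-1}\le\frac{H_d-H_j}{d-j}\le\frac2d(\log q-H_j)\le\frac2d(q-1)m^j\le\frac{2(q-1)}dm^{(d-1)/2}.$$
Nonnegativity holds because $\mathrm{Ent}(z_1*\dots*z_d)\ge\mathrm{Ent}(z_1*\dots*z_{d-1})$. $\square$

**Proof of Theorem 2(ii).** The left inequality is (i): $\mathtt h_S-\lambda H((\mathsf c^*)^{\boxtimes kb})=\delta_k$. The bounds on $\delta_k$ are Lemma 2(a,b).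

**Step 1: uniform bounds on $m_*$.** *All constants must be independent of the family.* Put
$$\rho=1-\frac q{q-1}F^{-1}(\mathtt h_S/2)\in(0,1),\qquad\mu=\frac{q^{1-\lambda}-1}{q-1}>0,$$
with $F^{-1}$ taken on $[0,\frac{q-1}q]$. By Lemma 2(b), $(1-\lambda)\log q=\log q-H(\mathsf c^*)\le\log(1+(q-1)m_*)$, so $m_*\ge\mu$. By Lemma 2(d), any $\mathsf a$ with $H(\mathsf a)>\mathtt h_S/2$ has $\frac{q-1}q(1-M(\mathsf a))>F^{-1}(\mathtt h_S/2)$, that is $M(\mathsf a)<\rho$. In particular $\mu\le m_*<\rho$, and $0<m_*<1$. Below, $C_1,C_2$ and "$k$ large" depend only on $q,a,b$.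

**Step 2: the candidate entropy.** *We choose $\mathtt h$ just beyond the gap $\delta_k$.* Let $\kappa\in(0,1]$, $t=(1+\kappa)\delta_k$ and $\mathtt h=\mathtt h_S-t$. Then $t\le2\delta_k\le2\lambda(q-1)m_*^{kb}\le2\lambda(q-1)\rho^{kb}$, so $\mathtt h\ge0$ for $k$ large. Let $\mathsf x\in\mathcal F(\mathsf c_{\mathtt h})$, $m=M(\mathsf x)$, $\mathsf y=\mathsf x^{\boxtimes(d_r-1)}$. We bound $U_s(\mathsf x;\mathsf c_{\mathtt h})$ from below in two cases.

**Step 3: the case $H(\mathsf x)\le\mathtt h_S/2$.** *Here the last term of (6) is small.* At a fixed point $\mathsf c_{\mathtt h}\circledast\mathsf y^{\circledast d_l}=\mathsf x\circledast\mathsf y$, with entropy at most $H(\mathsf x)\le\mathtt h_S/2$. By Lemma 5, $m^{d_r-1}\le\varepsilon\to0$, so $\lambda H(\mathsf x^{\boxtimes d_r})\ge\mathtt h_S-\lambda(q-1)\varepsilon$. By Lemma 8 with $d=d_r$, $d_l[H(\mathsf x\boxtimes\mathsf y)-H(\mathsf y)]\le2\lambda(q-1)m^{(d_r-1)/2}\le2\lambda(q-1)\sqrt\varepsilon$. The first form of (6) gives,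 for $k$ large,
$$U_s\ge\mathtt h_S-\lambda(q-1)\varepsilon-2\lambda(q-1)\sqrt\varepsilon-\tfrac12\mathtt h_S\ge\tfrac14\mathtt h_S .$$

**Step 4: the case $H(\mathsf x)>\mathtt h_S/2$; $m$ is close to $m_*$.** *We show that $\mathsf x$ barely improves on the channel.* By Step 1, $m<\rho$. Since $\mathsf x=\mathsf c_{\mathtt h}\circledast\mathsf y^{\circledast(d_l-1)}$ and $\mathtt h\le\mathtt h_S$, we have $\mathsf x\succeq\mathsf c_{\mathtt h}\succeq\mathsf c^*$. By (3), then (2) in the form $I(X;Y_i\mid Y_0)\le I(X;Y_i)$, and Lemma 2(a,b),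
$$0\le H(\mathsf c_{\mathtt h})-H(\mathsf x)=I(X;Y_1,\dots,Y_{d_l-1}\mid Y_0)\le(d_l-1)(\log q-H(\mathsf y))\le(d_l-1)(q-1)m^{d_r-1}.\tag{9}$$
Lemma 2(c), applied to $\mathsf c_{\mathtt h}\succeq\mathsf c^*$ and to $\mathsf x\succeq\mathsf c_{\mathtt h}$, gives
$$m_*\le M(\mathsf c_{\mathtt h})\le m\le m_*+2t+2(d_l-1)(q-1)m^{d_r-1}\le m_*+4\lambda(q-1)\rho^{kb}+2ka(q-1)\rho^{kb-1}.$$
As $m_*\ge\mu$, the right side is at most $m_*(1+C_1k\rho^{kb})$ with $C_1=\frac{q-1}\mu(4\lambda+\frac{2a}\rho)$. Hence, for $n\in\{d_r-1,d_r\}$, $m^n\le m_*^n\exp(C_1bk^2\rho^{kb})\le2m_*^n$ for $k$ large.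

**Step 5: the same case; comparing $\mathsf x^{\boxtimes d_r}$ with $(\mathsf c^*)^{\boxtimes d_r}$.** *Lemma 4 involves the former, $\delta_k$ the latter.* Telescope as in (8), once from $\mathsf c^*$ to $\mathsf c_{\mathtt h}$ and once from $\mathsf c_{\mathtt h}$ to $\mathsf x$. The intermediate products $\mathsf w_j$ have $d_r-1\ge 2$ factors, so they are $\times$-invariant, and each factor has energy at most $m$, so $M(\mathsf w_j)\le m^{d_r-1}$. Lemma 1(b,c) bounds each of the $d_r$ terms, and with (9) and $\mathtt h_S-\mathtt h=t\le2\delta_k$,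
$$H((\mathsf c^*)^{\boxtimes d_r})-H(\mathsf x^{\boxtimes d_r})\le d_rq\,m^{(d_r-1)/2}\big[(\mathtt h_S-\mathtt h)+(H(\mathsf c_{\mathtt h})-H(\mathsf x))\big]\le d_rq\,m^{(d_r-1)/2}\big[2\delta_k+(d_l-1)(q-1)m^{d_r-1}\big].$$
By Step 4, $m^{d_r-1}\le2m_*^{d_r-1}\le2m_*^{d_r}/\mu$, and $m_*^{d_r}\le2\delta_k/\lambda$. So the bracket is at most $k\delta_k\big(2+\frac{4b(q-1)}\mu\big)$ (recall $a/\lambda=b$), and $m^{(d_r-1)/2}\le\sqrt{2/\mu}\,m_*^{kb/2}$. The right side is therefore at most $C_2k^2m_*^{kb/2}\delta_k$ with $C_2=bq\sqrt{2/\mu}\,\big(2+\frac{4b(q-1)}\mu\big)$. By Lemma 4, $\lambda\le1$ and $\lambda H((\mathsf c^*)^{\boxtimes d_r})-\mathtt h_S=-\delta_k$,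
$$U_s(\mathsf x;\mathsf c_{\mathtt h})\ge\lambda H(\mathsf x^{\boxtimes d_r})-\mathtt h\ge-\delta_k+t-C_2k^2m_*^{kb/2}\delta_k=\big(\kappa-C_2k^2m_*^{kb/2}\big)\delta_k .$$

**Step 6: the choice of $\kappa$.** *We make both cases positive.* Take $\kappa=2C_2k^2m_*^{kb/2}$, which is $\le1$ for $k$ large because $m_*<\rho<1$. Then for every $\mathsf x\in\mathcal F(\mathsf c_{\mathtt h})$,
$$U_s(\mathsf x;\mathsf c_{\mathtt h})\ge\min\{\tfrac14\mathtt h_S,\ C_2k^2m_*^{kb/2}\delta_k\}>0 .$$
So $\Delta E(\mathsf c_{\mathtt h})>0$, and $\mathtt h^{\mathrm{FP}}\ge\mathtt h_S-(1+\kappa)\delta_k$, which is the right inequality with $C=2C_2$. Since $k^2m_*^{kb/2}\to0$, the gap divided by $\delta_k$ tends to $1$, and the bounds on $\delta_k$ give $\frac1{kb}\log(\mathtt h_S-\mathtt h^{\mathrm{FP}})\to\log m_*$. $\square$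

## 13. Which degree sequences reach the Shannon threshold: Theorem 2(iii)

**Sufficiency.** *This reads off Theorem 1.* If $d_l\to\infty$ and $\log d_r=o(d_l)$, then $\varepsilon\to0$, and Theorem 1 gives
$$1-\frac{(q-1)\varepsilon}{\log q}\le\frac{\mathtt h^{\mathrm{FP}}}{\mathtt h_S}\le1,$$
uniformly over families.

**Necessity.** *We show that bounded $d_l$ keeps the ratio away from $1$.* By (i), $\mathtt h_S-\mathtt h^{\mathrm{FP}}\ge\frac\lambda2m_*^{d_r}$, and Lemma 2(b) gives $m_*\ge\frac{q^{1-\lambda}-1}{q-1}$ as in Step 1 above. Dividing by $\mathtt h_S=\lambda\log q$,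
$$1-\frac{\mathtt h^{\mathrm{FP}}}{\mathtt h_S}\ge\frac1{2\log q}\Big(\frac{q^{1-\lambda}-1}{q-1}\Big)^{d_r},\qquad\lambda=\frac{d_l}{d_r}.$$
Fix $d_l$. The right side is positive for every $d_r>d_l$. As $d_r\to\infty$ we have $q^{1-\lambda}=q\big(1-\lambda\log q+O(\lambda^2)\big)$, so the base is $1-\frac{q\log q}{q-1}\cdot\frac{d_l}{d_r}+O(d_r^{-2})$, and the right side tends to $\frac1{2\log q}e^{-d_l\,q\log q/(q-1)}>0$. So for each $d_l$ it is bounded below by a positive constant over all $d_r>d_l$, and hence over all pairs with $d_l\le D$, for any $D$. Therefore $\mathtt h^{\mathrm{FP}}/\mathtt h_S\to1$ along a sequence of pairs forces $d_l\to\infty$. $\square$
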